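\title{Dilations in equivariant Ehrhart theory}

\begin{abstract}
Let a finite group $G$ act on a lattice polytope $P$ by lattice symmetries. We ask whether three properties pass from $P$ to its dilates $tP$: the existence of a $G$-invariant non-degenerate hypersurface, effectiveness of the equivariant $H^*$-series, and its polynomiality. The first property does. The other two do not: there is an $8$-dimensional polytope with an action of $\mathbb Z/4$ such that $H^*(P;z)$ is effective while $H^*(2P;z)$ is not a polynomial. Polynomiality cannot be lost in dimension at most $7$, and it passes from $P$ to $tP$ for all $G$-invariant polytopes exactly when the order of every element of $G$ divides $t$ or is coprime to $t$.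
\end{abstract}

\section{Introduction}\label{sec:intro}

For a $d$-dimensional polytope $P$ with vertices in a lattice $M\cong\mathbb Z^d$, the lattice points of the dilates $sP$ are counted by the Ehrhart series
\[
\sum_{s\ge0}\#(sP\cap M)\,z^s=\frac{h^*(P;z)}{(1-z)^{d+1}},
\]
and it is a standard fact that $h^*(P;z)$ is a polynomial of degree at most $d$ with nonnegative coefficients. When a finite group acts on $P$, the numbers $\#(sP\cap M)$ are refined to permutation characters. The numerator then need not be a polynomial, and its coefficients need not be characters of representations. This paper studies how these two properties, and a geometric condition that implies them, behave under dilation of $P$.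

\subsection*{The setting}
Let $M'=M\oplus\mathbb Z$, with height function $\operatorname{ht}(m,k)=k$. Let $G$ be a finite group and $\rho\colon G\to\operatorname{GL}(M')$ a linear action that preserves the height and the polytope $P\times\{1\}$. Then $\rho(g)(m,k)=(A_gm+kb_g,k)$, and $G$ acts on $M$ by the affine maps $g\cdot m=A_gm+b_g$, which preserve $P$. We call $P$ with these data a \emph{$G$-polytope}. Restricting $\rho$ to height $s$ gives an action $m\mapsto A_gm+sb_g$ on $sP\cap M$. Let $\chi_{sP}$ be the character of the corresponding complex permutation representation; $\chi_{0P}$ is the trivial character. Let $R(G)$ be the ring of virtual characters, that is, of integer combinations of irreducible characters. The \emph{equivariant Ehrhart series} and the \emph{$H^*$-series} of $P$ are the power series over $R(G)$ defined by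
\[
\mathrm{EE}(P;z)=\sum_{s\ge0}\chi_{sP}\,z^s=\frac{H^*(P;z)}{\det(I-z\rho)},
\qquad \det(I-z\rho)=\sum_{i=0}^{d+1}(-z)^i\,\Lambda^i\rho .
\]
To see why this denominator is the right one, let $P$ be a simplex whose vertices form a basis of $M'$. The lattice points of $sP$ are the monomials of degree $s$ in the vertices, those fixed by $g$ have generating function $\prod_c(1-z^c)^{-1}$ over the cycle lengths $c$ of $g$ on the vertices, and this is $1/\det(I-z\rho(g))$. So $H^*=1$, and in general $H^*$ measures the distance from this case, as $h^*$ does for the trivial group.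

We consider three properties of a $G$-polytope.
\begin{enumerate}
\item[(P)] $H^*(P;z)$ is \emph{polynomial}: only finitely many coefficients are nonzero.
\item[(E)] $H^*(P;z)$ is \emph{effective}: every coefficient is the character of a representation of $G$.
\item[(H)] $P$ \emph{admits a $G$-invariant non-degenerate hypersurface}: there is a Laurent polynomial $f=\sum_{m\in P\cap M}a_mx^m\in\mathbb C[M]$ with Newton polytope $P$ (the convex hull of the $m$ with $a_m\ne0$), with $a_{g\cdot m}=a_m$ for all $g\in G$ and $m\in P\cap M$, and such that for every nonempty face $F$ of $P$, including $P$ itself, the polynomial $f_F=\sum_{m\in F\cap M}a_mx^m$ and its partial derivatives $\partial f_F/\partial x_1,\dots,\partial f_F/\partial x_d$ have no common zero in $(\mathbb C^*)^d$.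
\end{enumerate}
By results of Stapledon, (H) implies (E) and (E) implies (P). The second implication is quickly seen: the value of $H^*$ at the identity is $h^*(P;z)$, so the coefficient of $z^i$ has dimension $0$ for $i>d$, and a representation of dimension $0$ has character $0$.

For an integer $t\ge1$ the dilate $tP$ is a $G$-polytope through the affine action $m\mapsto A_gm+tb_g$, that is, through $\rho_t(g)(m,k)=(A_gm+ktb_g,k)$. The following question comes from the work of Elia, Kim and Supina \cite{EKS}.

\begin{quote}
\emph{For each of the properties} (H), (E), (P)\emph{: if $P$ has the property, must $tP$ have it for every positive integer $t$?}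
\end{quote}

One would guess that the answer is yes. The value of $\mathrm{EE}(P;z)$ at $g$ is the Ehrhart series of the fixed polytope $P^g$, whose vertices are rational, and (P) can fail only because of their denominators. Dilation removes denominators: these divide $\operatorname{ord}(g)$, so for $\operatorname{ord}(g)\mid t$ the fixed polytope of $tP$ is a lattice polytope. The guess fails when $t$ removes only a part of a denominator. Passing from $P$ to $tP$ moves a pole of the Ehrhart series from a root of unity $\xi$ to $\xi^t$, while the zeros of $\det(I-z\rho(g))$, which have to cancel the poles, stay where they are.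

\subsection*{Results}

\begin{theorem}\label{thm:A}
\begin{enumerate}
\item[(a)] If $P$ admits a $G$-invariant non-degenerate hypersurface, then so does $tP$ for every $t\ge1$.
\item[(b)] There is an $8$-dimensional $\mathbb Z/4$-polytope $P$ such that $H^*(P;z)$ is effective, hence polynomial, while $H^*(2P;z)$ is not polynomial, hence not effective.
\end{enumerate}
\end{theorem}

So the answer is yes for (H) and no for (E) and (P). The next two theorems describe the dimensions and the pairs $(G,t)$ for which polynomiality can be lost.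

\begin{theorem}\label{thm:B}
If $d\le7$ and $H^*(P;z)$ is polynomial, then $H^*(tP;z)$ is polynomial for all $t\ge1$. For every $d\ge8$ there is a $d$-dimensional $\mathbb Z/4$-polytope $P$ with $H^*(P;z)$ effective and $H^*(2P;z)$ not polynomial.
\end{theorem}

\begin{theorem}\label{thm:C}
For a finite group $G$ and an integer $t\ge1$ the following are equivalent.
\begin{enumerate}
\item[(1)] For every $G$-polytope $P$ with $H^*(P;z)$ polynomial, $H^*(tP;z)$ is polynomial.
\item[(2)] For every $G$-polytope $P$ with $H^*(P;z)$ effective, $H^*(tP;z)$ is polynomial.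
\item[(3)] For every $g\in G$, the order of $g$ divides $t$ or is coprime to $t$.
\end{enumerate}
Consequently, polynomiality passes to all dilates of all $G$-polytopes if and only if every $g\ne1$ in $G$ has prime order.
\end{theorem}

In a group of order at most $3$ every element $g\neq1$ has prime order. Hence among the $G$-polytopes with $H^*(P;z)$ polynomial and some $H^*(tP;z)$ not polynomial, the example in Theorem~\ref{thm:A}(b) is minimal both in $|G|$ and in $d$. For effectiveness we have the following positive result.

\begin{proposition}\label{prop:D}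
Effectiveness and polynomiality of the $H^*$-series each pass from $P$ to $tP$ if
\begin{enumerate}
\item[(a)] $\rho_{\mathbb C}$ is a permutation representation and $t$ is arbitrary, or
\item[(b)] $G$ is abelian and $\gcd(t,|G|)=1$.
\end{enumerate}
\end{proposition}

Case (a) covers all simplices, whose vertices form a permuted basis of $M'_{\mathbb C}$. We do not decide whether effectiveness passes to $tP$ for all pairs $(G,t)$ that satisfy condition (3) of Theorem~\ref{thm:C}.

Sections~\ref{sec:values} and~\ref{sec:harmless} contain the dilation formula and the positive results that follow from it directly. Section~\ref{sec:poles} turns polynomiality into inequalities between pole orders and eigenvalue multiplicities, and these inequalities tell us what a counterexample must look like. It is built in Section~\ref{sec:example}. Section~\ref{sec:dim} excludes $d\le7$, and Section~\ref{sec:groups} extends the construction to arbitrary groups. Throughout, $\mathbb N=\{0,1,2,\dots\}$, $\phi$ is Euler's function and $v_q$ is the $q$-adic valuation.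

\section{Values at a group element}\label{sec:values}

A virtual character is determined by its values, so we evaluate all series at elements $g\in G$. Let $L_g(s)=\chi_{sP}(g)$ be the number of $g$-fixed points of $sP\cap M$, and put
\[
\mathrm{EE}_g(P;z)=\sum_{s\ge0}L_g(s)z^s,\qquad \Delta_g(z)=\det(I-z\rho(g)),\qquad H^*_g(P;z)=\Delta_g(z)\,\mathrm{EE}_g(P;z).
\]
Since $G$ is finite, $H^*(P;z)$ is polynomial if and only if $H_g^*(P;z)\in\mathbb C[z]$ for every $g$.

The cone over $P\times\{1\}$ in $M'_{\mathbb R}$ has $sP\times\{s\}$ as its slice at height $s$, so $L_g(s)$ counts the $g$-fixed lattice points of height $s$ in this cone. Our examples are constructed in this form. Let $M'$ be any lattice with a linear $G$-action and an invariant surjection $\operatorname{ht}\colon M'\to\mathbb Z$, and let $C$ be the cone generated by a finite $G$-stable set of lattice vectors of height $1$ that spans $M'_{\mathbb R}$. Choosing a lattice vector of height $1$ splits $M'=\ker(\operatorname{ht})\oplus\mathbb Z$, and the slice of $C$ at height $1$ becomes a $G$-polytope.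

Now consider $tP$. The map $\delta_t(m,k)=(tm,k)$ is invertible over $\mathbb Q$, and
\[
\rho_t(g)\delta_t(m,k)=(tA_gm+ktb_g,k)=\delta_t\rho(g)(m,k).
\]
So $\rho_t$ and $\rho$ are isomorphic over $\mathbb Q$, and $\det(I-z\rho_t)=\det(I-z\rho)$. The action on $s(tP)$ is $m\mapsto A_gm+stb_g$, so $\chi_{s(tP)}=\chi_{(st)P}$. Therefore
\begin{equation}\label{eq:dil}
H^*_g(tP;z)=\Delta_g(z)\sum_{s\ge0}L_g(ts)\,z^s .
\end{equation}

In the two examples below $G=\{1,g\}$ and $\sigma$ is the sign character.

\begin{example}\label{ex:segment}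
Let $P=[0,1]$ and $g\cdot m=1-m$. The reflection of $[0,s]$ fixes a lattice point exactly when $s$ is even, so $\mathrm{EE}_g(P;z)=1/(1-z^2)$, and $\Delta_g(z)=1-z^2$. By \eqref{eq:dil}, $H^*_g(tP;z)$ equals $1$ for odd $t$ and $(1-z^2)/(1-z)=1+z$ for even $t$. At the identity, $H_1^*(tP;z)=1+(t-1)z$. Thus $H^*(tP;z)=1+\chi z$, where $\chi$ is the permutation character on the $t-1$ interior lattice points of $[0,t]$.
\end{example}

\begin{example}\label{ex:square}
Let $P=[0,1]^2$ and $g\cdot(m_1,m_2)=(1-m_1,m_2)$. The fixed points of $sP$ lie on the line $m_1=s/2$, so $L_g(s)=s+1$ for even $s$ and $L_g(s)=0$ for odd $s$. The eigenvalues of $\rho(g)$ are $1,1,-1$. Hence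
\[
\mathrm{EE}_g(P;z)=\frac{1+z^2}{(1-z^2)^2},\qquad \Delta_g(z)=(1-z)^2(1+z),\qquad H_g^*(P;z)=\frac{1+z^2}{1+z}.
\]
The double pole at $-1$ meets only a simple zero, and (P) fails. Then (H) fails as well, which is visible directly: an invariant polynomial has the form $(1+x_1)(a+bx_2)$ with $ab\ne0$, and it is singular at $(-1,-a/b)$. Doubling repairs the defect. We have $L_g(2s)=2s+1$ and $L_1(2s)=(2s+1)^2$, so $H^*_g(2P;z)=(1+z)^2$, $H_1^*(2P;z)=1+6z+z^2$, and $H^*(2P;z)=1+(4+2\sigma)z+z^2$.
\end{example}

\section{Properties that survive dilation}\label{sec:harmless}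

\begin{proof}[Proof of Theorem~\ref{thm:A}(a)]
Let $f=\sum_ma_mx^m$ be as in (H) for $P$, and put
\[
f^{(t)}(x)=f(x_1^t,\dots,x_d^t)=\sum_{m\in P\cap M}a_mx^{tm}.
\]
Its Newton polytope is $tP$. The action on $tP$ sends $tm$ to $tA_gm+tb_g=t(g\cdot m)$, so it preserves $tP\cap tM$ and hence also the complement of this set in $tP\cap M$. On the first set the coefficients at $tm$ and at $t(g\cdot m)$ are $a_m=a_{g\cdot m}$, and on the complement all coefficients are $0$. So $f^{(t)}$ is invariant.

The faces of $tP$ are the sets $tF$ with $F$ a face of $P$. Writing $x^t=(x_1^t,\dots,x_d^t)$, we have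
\[
f^{(t)}_{tF}(x)=f_F(x^t),\qquad \frac{\partial f^{(t)}_{tF}}{\partial x_i}(x)=t\,x_i^{t-1}\,\frac{\partial f_F}{\partial x_i}(x^t).
\]
On $(\mathbb C^*)^d$ the factor $tx_i^{t-1}$ does not vanish. A common zero $x\in(\mathbb C^*)^d$ of $f_{tF}^{(t)}$ and its partial derivatives would therefore give the common zero $x^t\in(\mathbb C^*)^d$ of $f_F$ and its partial derivatives, which (H) excludes.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:D}]
Let $\Delta(z)=\det(I-z\rho)$, and let $\mathcal S_t$ be the operator on power series that keeps the terms $z^i$ with $t\mid i$ and deletes the others. It commutes with multiplication by series in $z^t$. By \eqref{eq:dil},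
\[
H^*(tP;z^t)=\Delta(z^t)\,\mathcal S_t\,\mathrm{EE}(P;z)=\mathcal S_t\Bigl(H^*(P;z)\,\frac{\Delta(z^t)}{\Delta(z)}\Bigr).
\]
Sums and products of characters of representations are again such characters. So it suffices to show that $\Delta(z^t)/\Delta(z)$ is a polynomial with effective coefficients.

(a) Let $x_0,\dots,x_d$ be a basis of $M'_{\mathbb C}$ permuted by $G$. A cycle of length $c$ contributes the factor $1-z^c$ to $\Delta_g(z)$, so $\Delta_g(z^t)/\Delta_g(z)=\prod_c\bigl(1+z^c+\dots+z^{(t-1)c}\bigr)$ over the cycle lengths $c$ of $g$. This product counts by degree the $g$-fixed monomials in $x_0,\dots,x_d$ with all exponents less than $t$, because a monomial is fixed exactly when its exponents are constant on cycles. Thus $\Delta(z^t)/\Delta(z)$ is the graded character of $\mathbb C[x_0,\dots,x_d]/(x_0^t,\dots,x_d^t)$.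

(b) Write $\rho_{\mathbb C}=\chi_0\oplus\dots\oplus\chi_d$ with one-dimensional characters $\chi_i$. Their values are $|G|$-th roots of unity. Since $\gcd(t,|G|)=1$, there is an automorphism of the $|G|$-th cyclotomic field that raises these roots of unity to the $t$-th power. It fixes the integer-valued character $\sum_i\chi_i$, so $\sum_i\chi_i=\sum_i\chi_i^t$, and by linear independence of characters the multisets $\{\chi_i\}$ and $\{\chi_i^t\}$ agree. Hence $\Delta(z^t)=\prod_i(1-z^t\chi_i^t)$ and
\[
\frac{\Delta(z^t)}{\Delta(z)}=\prod_{i=0}^d\bigl(1+z\chi_i+\dots+z^{t-1}\chi_i^{t-1}\bigr).\qedhere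
\]
\end{proof}

\section{Poles of the Ehrhart series}\label{sec:poles}

Fix a $G$-polytope $P$, identified with $P\times\{1\}\subset V=M'_{\mathbb R}$, and an element $g\in G$. We compare the zeros of $\Delta_g$ with the poles of $\mathrm{EE}_g$.

\subsection*{Zeros}
The matrix $\rho(g)$ has finite order and integer entries. So it is diagonalizable over $\mathbb C$, and its characteristic polynomial is a product $\prod_n\Phi_n^{a_g(n)}$ of cyclotomic polynomials. Thus $\Delta_g$ vanishes to order exactly $a_g(n)$ at each root of unity of order $n$. Put $S_g=\{n>1:a_g(n)>0\}$.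

\subsection*{The fixed polytope}
Let $\pi_g=\frac1{\operatorname{ord}(g)}\sum_{i=1}^{\operatorname{ord}(g)}\rho(g)^i$ be the projection of $V$ onto $V^g$, and let $P^g$ be the set of $g$-fixed points of $P$. Since $P$ is convex and invariant, $\pi_g(P)\subseteq P^g$, and $\pi_g$ is the identity on $P^g$; so $P^g=\pi_g(P)$. As $P$ affinely spans the hyperplane $\{\operatorname{ht}=1\}$, its image $P^g$ affinely spans $V^g\cap\{\operatorname{ht}=1\}$. Hence $f_g=\dim P^g$ satisfies
\begin{equation}\label{eq:dim}
a_g(1)=\operatorname{rk}M'^{\,g}=f_g+1,\qquad d=f_g+\sum_{n>1}\phi(n)\,a_g(n).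
\end{equation}
The fixed points of height $s$ in the cone over $P$ form the set $sP^g$, so $L_g(s)=\#(sP^g\cap M)$. The vertices of $P^g$ are among the points $\pi_g(v)$ with $v$ a vertex of $P$. To bound their denominators, let $D_g$ be the exponent of the group $\pi_g(M')/M'^{\,g}$; then $D_gP^g$ is a lattice polytope. The following lemma says that a large denominator forces many eigenvalues. It is the source of the dimension bound in Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:denominator}
The number $D_g$ divides $\operatorname{ord}(g)$. If a prime power $q^v$ divides $D_g$, then $S_g$ contains at least $v$ distinct powers of $q$.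
\end{lemma}

\begin{proof}
For $m\in M'$ the vector $\operatorname{ord}(g)\pi_g(m)=\sum_i\rho(g)^im$ lies in $M'^{\,g}$, which gives the first claim. Let $F=\prod_{n\in S_g}\Phi_n\in\mathbb Z[x]$. The operator $F(\rho(g))$ kills $\ker\pi_g$, which is spanned over $\mathbb C$ by eigenvectors with eigenvalue different from $1$, and it acts on $V^g$ as the scalar $F(1)$. So $F(1)\pi_g(m)=F(\rho(g))m\in M'$ for $m\in M'$, and $D_g$ divides $F(1)=\prod_{n\in S_g}\Phi_n(1)$. Now $\Phi_n(1)=q$ if $n>1$ is a power of a prime $q$, and $\Phi_n(1)=1$ if $n$ has at least two prime factors. Hence $v_q(F(1))$ is the number of powers of $q$ in $S_g$.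
\end{proof}

\subsection*{Poles}
We use Ehrhart's theorem for rational polytopes in the following form. \emph{Let $Q\subset M_{\mathbb R}$ be a polytope of dimension $f$ such that $DQ$ is a lattice polytope. Then there are polynomials $\lambda_0,\dots,\lambda_{D-1}\in\mathbb Q[s]$ of degree at most $f$ with $\#(sQ\cap M)=\lambda_r(s)$ for all $s\ge0$, $s\equiv r\pmod D$. If $Q$ is full-dimensional, then $\#(sQ\cap M)=\operatorname{vol}(Q)s^f+O(s^{f-1})$,} with the volume normalized by the lattice. Applying this to $P^g$ and expanding in a finite Fourier series, we get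
\begin{equation}\label{eq:quasi}
L_g(s)=\sum_{\zeta^{D_g}=1}c_\zeta(s)\,\zeta^s\quad(s\ge0),\qquad c_\zeta=\frac1{D_g}\sum_{r=0}^{D_g-1}\zeta^{-r}\lambda_r .
\end{equation}
The expansion is unique, because the functions $s\mapsto s^i\zeta^s$, with $i\in\mathbb N$ and $\zeta$ a root of unity, are linearly independent on $\mathbb N$. We put $c_\zeta=0$ if $\zeta^{D_g}\neq1$. A Galois automorphism $\tau$ sends $c_\zeta$ to $c_{\tau\zeta}$, so $\deg c_\zeta$ depends only on the order $m$ of $\zeta$. Define $p_g(m)=1+\deg c_\zeta$, and $p_g(m)=0$ if $c_\zeta=0$. Then $p_g(m)\le f_g+1$, and $p_g(m)>0$ implies $m\mid D_g$.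

The identity $\sum_s\binom{s+p-1}{p-1}w^s=(1-w)^{-p}$ translates this into poles. If $c$ has degree $p-1$ and leading coefficient $\kappa$, then $\sum_sc(s)\zeta^sz^s$ is a rational function of negative degree whose only pole is at $\zeta^{-1}$, with
\begin{equation}\label{eq:leading}
\sum_{s\ge0}c(s)\zeta^sz^s=\frac{(p-1)!\,\kappa}{(1-\zeta z)^{p}}+(\text{lower powers of }(1-\zeta z)^{-1}).
\end{equation}
So $\mathrm{EE}_g(P;z)$ has negative degree and a pole of order exactly $p_g(m)$ at each root of unity of order $m$, and no other poles. Therefore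
\begin{equation}\label{eq:criterion}
H_g^*(P;z)\text{ is a polynomial}\iff p_g(m)\le a_g(m)\text{ for all }m\ge1 .
\end{equation}
In Example~\ref{ex:square}, $L_g(s)=\frac{s+1}2+(-1)^s\frac{s+1}2$, so $p_g(2)=2$, while $a_g(2)=1$.

\subsection*{Dilation}
For $tP$ the numbers $a_g(m)$ and $f_g$ are unchanged. The numbers $p_g(m)$ are replaced by numbers $p^{(t)}_g(m')$, read off from
\begin{equation}\label{eq:move}
L_g(ts)=\sum_\eta\Bigl(\sum_{\zeta^t=\eta}c_\zeta(ts)\Bigr)\eta^s .
\end{equation}
If $\zeta$ has order $m$, then $\zeta^t$ has order $m/\gcd(m,t)$. Hence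
\begin{equation}\label{eq:bound}
p_g^{(t)}(m')\le\max\{p_g(m): m/\gcd(m,t)=m'\},\qquad p_g^{(t)}(1)\le f_g+1=a_g(1).
\end{equation}
The first inequality may be strict, because leading coefficients in the inner sum of \eqref{eq:move} can cancel. The second says that poles which move to $1$ do no harm.

\begin{lemma}\label{lem:failure}
Suppose that $H_g^*(P;z)$ is a polynomial and $H_g^*(tP;z)$ is not. Then there is a divisor $m$ of $D_g$ such that $m'=m/\gcd(m,t)$ satisfies $1<m'<m$ and
\[
p_g(m')\le a_g(m')<p_g(m)\le a_g(m).
\]
\end{lemma}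

\begin{proof}
By \eqref{eq:criterion} for $tP$ there is an $m'$ with $p_g^{(t)}(m')>a_g(m')$. By \eqref{eq:bound}, $m'\ne1$, and $p_g(m)>a_g(m')$ for some $m$ with $m/\gcd(m,t)=m'$. Then $p_g(m)>0$, so $m\mid D_g$. The two outer inequalities are \eqref{eq:criterion} for $P$. They give $a_g(m')<a_g(m)$, so $m\ne m'$, and $m'<m$ because $m'\mid m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}, $(3)\Rightarrow(1)\Rightarrow(2)$]
Assume (3), and suppose that $H^*(P;z)$ is polynomial and $H_g^*(tP;z)$ is not. Take $m$ and $m'$ as in Lemma~\ref{lem:failure}; then $m\mid D_g\mid\operatorname{ord}(g)$. If $\operatorname{ord}(g)\mid t$, then $m'=1$. If $\gcd(\operatorname{ord}(g),t)=1$, then $m'=m$. Both contradict $1<m'<m$, so (1) holds. Finally, (1) implies (2) because (E) implies (P).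
\end{proof}

\section{The eight-dimensional example}\label{sec:example}

The smallest case allowed by Lemma~\ref{lem:failure} is $m=4$, $m'=2$, $t=2$. We need an element $g$ of order $4$ for which the eigenvalue $-1$ is rarer than $\pm i$, the poles at $\pm i$ have order greater than $a_g(2)$, and the pole at $-1$ does not. We meet these requirements in two steps. First we start from a permutation representation, in which $-1$ is at least as frequent as $\pm i$, and remove copies of $-1$ by passing to a quotient. This produces a polytope like the square of Example~\ref{ex:square}, with a pole at $-1$ of too high order. Then we lower the order of that pole by a join with a polytope on which $G$ acts trivially.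

\subsection*{Block polytopes}
For a finite $G$-set $X$ let $\operatorname{cyc}_X(g)$ be the multiset of cycle lengths of $g$ on $X$. Let $X\to Y$ be an equivariant surjection of nonempty finite $G$-sets whose fibers $X_y$, the \emph{blocks}, all have $k$ elements. Let $\mathbf e_x$ be the standard basis of $\mathbb Z^X$ and $\mathbf 1_y=\sum_{x\in X_y}\mathbf e_x$. Put
\[
\Gamma=\Bigl\{\sum_yn_y\mathbf 1_y:\ n_y\in\mathbb Z,\ \sum_yn_y=0\Bigr\},\qquad\Lambda=\mathbb Z^X/\Gamma .
\]
The group $\Lambda$ is torsion-free: if $u\in\mathbb Z^X$ has a multiple in $\Gamma$, then $u=\sum_yn_y\mathbf 1_y$ with rational $n_y$ of sum $0$, and the $n_y$ are coordinates of $u$, hence integers. The coordinate sum $|u|$ vanishes on $\Gamma$ because all blocks have the same size, so it defines an invariant height on $\Lambda$. Let $C\subset\Lambda_{\mathbb R}$ be the cone generated by the classes $[\mathbf e_x]$, and let the \emph{block polytope} $B=B(X\to Y)$ be its slice at height $1$. It has dimension $|X|-|Y|$. The relations $[\mathbf 1_y]=[\mathbf 1_{y'}]$ say that $B$ is the convex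 hull of $|Y|$ simplices, one for each block, with a common barycenter. For two blocks of size $2$ these simplices are the diagonals of the unit square.

\begin{lemma}\label{lem:block}
For $B=B(X\to Y)$ and $g\in G$,
\begin{align*}
\Delta_g(z)&=(1-z)\,\frac{\prod_{c\in\operatorname{cyc}_X(g)}(1-z^c)}{\prod_{c\in\operatorname{cyc}_Y(g)}(1-z^c)},\\
\mathrm{EE}_g(B;z)&=\frac{\prod_{c\in\operatorname{cyc}_Y(g)}(1-z^{kc})}{(1-z^k)\prod_{c\in\operatorname{cyc}_X(g)}(1-z^c)},\\
H^*_g(B;z)&=\frac{1-z}{1-z^k}\prod_{c\in\operatorname{cyc}_Y(g)}\frac{1-z^{kc}}{1-z^c}.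
\end{align*}
\end{lemma}

\begin{proof}
The determinant is multiplicative in the equivariant exact sequences $0\to\Gamma\to\mathbb Z^X\to\Lambda\to0$ and $0\to\Gamma\to\mathbb Z^Y\to\mathbb Z\to0$, and a cycle of length $c$ contributes $1-z^c$. This gives the first formula.

For the second we need a normal form for the lattice points of $C$. For $u\in\mathbb R^X$ let $\mu_y(u)$ be the minimum of the coordinates of $u$ on $X_y$. The cone $C$ is the image of $\mathbb R^X_{\ge0}$, so $[u]\in C$ if and only if there are reals $n_y\ge-\mu_y(u)$ with $\sum_yn_y=0$, that is, if and only if $\sum_y\mu_y(u)\ge0$. For $u\in\mathbb Z^X$ put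
\[
n=\sum_y\mu_y(u),\qquad v=u-\sum_y\mu_y(u)\mathbf 1_y\in\mathcal V=\{v\in\mathbb N^X:\mu_y(v)=0\text{ for all }y\}.
\]
Adding $\sum_yn_y\mathbf 1_y\in\Gamma$ to $u$ adds $n_y$ to $\mu_y(u)$ and changes neither $n$ nor $v$. Conversely $[u]=[v+n\mathbf 1_{y_0}]$ for any $y_0\in Y$, and every pair $(n,v)\in\mathbb Z\times\mathcal V$ arises from $u=v+n\mathbf 1_{y_0}$. So $[u]\mapsto(n,v)$ is a bijection $C\cap\Lambda\to\mathbb N\times\mathcal V$. It is equivariant for the trivial action on $\mathbb N$, since $\mu_{gy}(gu)=\mu_y(u)$, and the height of $[u]$ is $kn+|v|$.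

It remains to count $g$-fixed points of $\mathcal V$. The map $u\mapsto((\mu_y(u))_y,v)$ is an equivariant bijection $\mathbb N^X\to\mathbb N^Y\times\mathcal V$ with $|u|=k\sum_y\mu_y(u)+|v|$. Fixed vectors of $\mathbb N^X$ and $\mathbb N^Y$ are the vectors constant on cycles. Hence
\[
\prod_{c\in\operatorname{cyc}_X(g)}\frac1{1-z^c}=\prod_{c\in\operatorname{cyc}_Y(g)}\frac1{1-z^{kc}}\ \cdot\sum_{v\in\mathcal V,\ gv=v}z^{|v|}.
\]
Solving for the last sum and multiplying by $\sum_nz^{kn}=1/(1-z^k)$ gives the second formula. The third is the product of the first two.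
\end{proof}

For the reflection of the square, $k=2$ and $\operatorname{cyc}_Y(g)=\{2\}$, and the lemma returns $(1+z^2)/(1+z)$.

\subsection*{Joins}
Let $P_1,P_2$ be $G$-polytopes with lattices $M_1',M_2'$ and cones $C_1,C_2$. Their \emph{join} $P_1*P_2$ is the slice at height $1$ of $C_1\times C_2$ in $M_1'\oplus M_2'$, with the sum of the heights. The cone $C_1\times C_2$ is generated by the vertices of $P_1$ and $P_2$, so the join is a $G$-polytope of dimension $\dim P_1+\dim P_2+1$. A lattice point of $C_1\times C_2$ is fixed exactly when both components are, so $\mathrm{EE}_g$, $\Delta_g$ and $H^*_g$ are multiplicative under joins.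

We shall join with the following simplices, on which $G$ acts trivially. For $\ell\ge1$ let $N_\ell=\mathbb Z^\ell+\mathbb Z\cdot\frac1\ell(1,\dots,1)$, with the coordinate sum as height, and let $T_\ell$ be the slice of $\mathbb R_{\ge0}^\ell$ at height $1$. Every point of $N_\ell\cap\mathbb R^\ell_{\ge0}$ lies in exactly one of the sets $\frac i\ell(1,\dots,1)+\mathbb N^\ell$, $0\le i<\ell$. Hence
\begin{equation}\label{eq:T}
\mathrm{EE}_g(T_\ell;z)=\frac{1+z+\dots+z^{\ell-1}}{(1-z)^\ell},\qquad \Delta_g(z)=(1-z)^\ell,\qquad H_g^*(T_\ell;z)=\frac{1-z^\ell}{1-z}.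
\end{equation}
So a join with $T_\ell$ lowers by one the order of any pole at an $\ell$-th root of unity other than $1$, and leaves the zeros of $\Delta_g$ away from $1$ unchanged. The simplex $T_1$ is a point, and $T_2$ is the segment $[0,2]$ with its three lattice points.

\begin{proof}[Proof of Theorem~\ref{thm:A}(b)]
Let $G=\langle g\rangle\cong\mathbb Z/4$ act on $X=\{0,\dots,7\}$ by $g=(0123)(4567)$, and let $Y=\{\text{even},\text{odd}\}$, so that $g$ swaps the two blocks and $k=4$. Then $\Lambda=\mathbb Z^8/\mathbb Z(1,-1,1,-1,1,-1,1,-1)$ and $\dim B=6$. By Lemma~\ref{lem:block},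
\[
\mathrm{EE}_g(B;z)=\frac{1+z^4}{(1-z^4)^2},\qquad\Delta_g(z)=\frac{(1-z^4)^2}{1+z},\qquad H_g^*(B;z)=\frac{1+z^4}{1+z}.
\]
The quotient has removed one eigenvalue $-1$, and the pole at $-1$ exceeds the zero by one. Let $P=B*T_2$, of dimension $8$. Taking an endpoint of the segment as origin, we have $M=\Lambda\oplus\mathbb Z$ with $G$ acting linearly and trivially on $\mathbb Z$, and
\[
P=\operatorname{conv}\{0,\ (0,2),\ ([\mathbf e_0],0),\dots,([\mathbf e_7],0)\}.
\]
The element $g^2$ has four cycles of length $2$ on $X$ and fixes both points of $Y$. Lemma~\ref{lem:block} and \eqref{eq:T} give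
\[
\renewcommand{\arraystretch}{2}
\begin{array}{c|ccc}
&\mathrm{EE}&\Delta&H^*\\\hline
1&\dfrac{(1-z^4)(1+z)}{(1-z)^{10}}&(1-z)^9&(1+z)(1+z+z^2+z^3)\\
g^2&\dfrac{(1-z^4)(1+z)}{(1-z^2)^4(1-z)^2}&(1-z^2)^4(1-z)&(1+z)(1+z+z^2+z^3)\\
g^{\pm1}&\dfrac{(1+z^4)(1+z)}{(1-z^4)^2(1-z)^2}&\dfrac{(1-z^4)^2(1-z)^2}{1+z}&1+z^4
\end{array}
\]
Let $\sigma$ be the character with $\sigma(g)=-1$. Then $1+\sigma$ has value $2$ at $1$ and $g^2$ and value $0$ at $g^{\pm1}$. As $(1+z)(1+z+z^2+z^3)=1+2z+2z^2+2z^3+z^4$, we obtain the effective polynomial
\[
H^*(P;z)=1+(1+\sigma)z+(1+\sigma)z^2+(1+\sigma)z^3+z^4 .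
\]

To compute $H^*_g(2P;z)$ we extract the even part of $\mathrm{EE}_g(P;z)$. Write
\[
\mathrm{EE}_g(P;z)=\frac{(1+z^4)(1+z)^3}{(1-z^4)^2(1-z^2)^2},
\]
where all factors except $(1+z)^3$ are even. The even part of $(1+z)^3$ is $1+3z^2$. Replacing $z^2$ by $z$ gives
\begin{equation}\label{eq:EE2P}
\sum_{s\ge0}L_g(2s)z^s=\frac{(1+z^2)(1+3z)}{(1-z^2)^2(1-z)^2},
\end{equation}
and by \eqref{eq:dil}
\[
H^*_g(2P;z)=\frac{(1-z^4)^2(1-z)^2}{1+z}\cdot\frac{(1+z^2)(1+3z)}{(1-z^2)^2(1-z)^2}=\frac{(1+z^2)^3(1+3z)}{1+z}.
\]
The numerator has value $8\cdot(-2)=-16$ at $z=-1$, so $H^*(2P;z)$ is not polynomial. Explicitly, for $i\ge9$ the coefficient of $z^i$ has value $0$ at the identity and value $16(-1)^{i+1}$ at $g$, so it is not the character of a representation.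
\end{proof}

In the notation of Section~\ref{sec:poles}, $(a_g(1),a_g(2),a_g(4))=(4,1,2)$. The pole orders for $P$ are also $(4,1,2)$, and those for $2P$ are $(4,2,0)$: the double poles at $\pm i$ have moved to $-1$. By Theorem~\ref{thm:A}(a) and the implications (H)$\Rightarrow$(E)$\Rightarrow$(P), this $P$ admits no invariant non-degenerate hypersurface.

\begin{remark}
For this $P$, the series $H^*(tP;z)$ fails to be polynomial exactly when $t\equiv2\pmod4$. For the other $t$, condition (3) of Theorem~\ref{thm:C} holds for $\mathbb Z/4$. For $t\equiv2\pmod 4$ the component of $\eta=-1$ in \eqref{eq:move} is $c_i(ts)+c_{-i}(ts)$ with $\deg c_{\pm i}=1$. Its coefficient of $s$ is $t$ times a constant independent of $t$, and the constant is nonzero because \eqref{eq:EE2P} has a double pole at $-1$. So $p_g^{(t)}(2)=2>a_g(2)$.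
\end{remark}

\subsection*{Higher dimensions}
A join with a point raises the dimension by one and does not change $H^*(P;z)$. It does change the leading coefficients of the poles at $i$ and $-i$, and these may now cancel when both poles move to $-1$. This happens for one residue class modulo $4$, where we use a second segment instead.

\begin{proof}[Proof of Theorem~\ref{thm:B}, second statement]
Let $d=8+j$. If $j\not\equiv3\pmod4$, put $\epsilon=0$ and let $P$ be the join of $B$, $T_2$ and $j$ points. If $j\equiv3\pmod4$, put $\epsilon=1$ and let $P$ be the join of $B$, $T_2$, $T_2$ and $j-2$ points. In both cases the lattice of the trivial part has rank $2+j$, so $\dim P=8+j$, and $H^*(P;z)$ is $(1+z)^\epsilon$ times the polynomial found above, hence effective. With $n=3+j+\epsilon$,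
\[
\mathrm{EE}_g(P;z)=\frac{(1+z^4)(1+z)^{1+\epsilon}}{(1-z^4)^2(1-z)^{2+j}}=\frac{(1+z^4)(1+z)^{n}}{(1-z^4)^2(1-z^2)^{2+j}},
\]
and $\Delta_g(z)=(1-z^4)^2(1-z)^{2+j}/(1+z)$. The even part of $(1+z)^n$ is $R_n(z^2)$ with $R_n(z)=\sum_r\binom n{2r}z^r$. Hence
\[
\sum_{s\ge0}L_g(2s)z^s=\frac{(1+z^2)R_n(z)}{(1-z^2)^2(1-z)^{2+j}},\qquad H_g^*(2P;z)=\frac{(1+z^2)^3R_n(z)}{1+z}.
\]
Now $R_n(-1)=\operatorname{Re}(1+i)^n=2^{n/2}\cos(n\pi/4)$ vanishes only for $n\equiv2\pmod4$. If $\epsilon=0$, then $n=3+j\not\equiv2$, and if $\epsilon=1$, then $n=4+j\equiv3\pmod 4$. So $H_g^*(2P;z)$ is not a polynomial.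
\end{proof}

\section{Dimension at most seven}\label{sec:dim}

Lemma~\ref{lem:failure} requires a pole at a root of unity of order $m$ that is stronger than the pole at order $m'\mid m$. By \eqref{eq:dim}, the dimension is $f_g$ plus the number of eigenvalues other than $1$. Lemma~\ref{lem:denominator} bounds the second summand from below. To bound the first we show that $p_g(m')<p_g(m)$ can hardly happen when $f_g\le2$. The reason is positivity: the two highest coefficients of the Ehrhart function are sums over the polytope and its facets, and the Fourier coefficient of each facet term is zero or has positive real part. A facet that contributes at a root of unity $\eta$ also contributes at the powers of $\eta$, and no cancellation can occur.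

Write $\{x\}=x-\lfloor x\rfloor$.

\begin{lemma}\label{lem:second}
Let $f\in\{1,2\}$, let $Q\subset\mathbb R^f$ be a full-dimensional rational polytope, and write its facet inequalities as $n_F\cdot x\le b_F$ with $n_F\in\mathbb Z^f$ primitive. Let $\psi(u)=\#(uQ\cap\mathbb Z^f)=\sum_{i=0}^f\psi_i(u)u^i$ with periodic functions $\psi_i$. Then there are a constant $\kappa$ and weights $w_F>0$ with
\[
\psi_{f-1}(u)=\kappa-\sum_Fw_F\{ub_F\}.
\]
\end{lemma}

\begin{proof}
For reals $\alpha\le\beta$ the interval $[\alpha,\beta]$ contains $\lfloor\beta\rfloor+\lfloor-\alpha\rfloor+1=\beta-\alpha+1-\{\beta\}-\{-\alpha\}$ integers. For $f=1$ and $Q=[-b',b]$ this gives $\psi(u)=u(b+b')+1-\{ub\}-\{ub'\}$, which is the claim.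

Let $f=2$. A shear $(x,y)\mapsto(x+ry,y)$ with $r\in\mathbb Z$ makes a given edge vertical for at most one value of $r$, so we may assume that $Q$ has no vertical edge; a unimodular change of coordinates keeps the normals primitive and the $b_F$ unchanged. Then $Q$ is the region between the graphs of piecewise linear functions $y^-\le y^+$ on an interval $I$, with $y^-=y^+$ at both ends of $I$. Put $y_u^\pm(x)=uy^\pm(x/u)$. Counting points column by column,
\[
\psi(u)=\sum_x(y^+_u-y^-_u)(x)+\#(uI\cap\mathbb Z)-\sum_x\{y_u^+(x)\}-\sum_x\{-y_u^-(x)\},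
\]
where $x$ runs over $uI\cap\mathbb Z$.

\emph{First sum.} Extend $\theta_u=y_u^+-y_u^-$ by $0$. It is continuous (here the absence of vertical edges is used), compactly supported and piecewise linear, and both the number of breakpoints and the slopes are bounded independently of $u$. We have $\sum_{x\in\mathbb Z}\theta_u(x)=\sum_{x\in\mathbb Z}\frac12(\theta_u(x)+\theta_u(x+1))$. Each term equals $\int_x^{x+1}\theta_u$ if $\theta_u$ is linear on $[x,x+1]$, and otherwise differs from it by at most the maximal slope. So the first sum is $u^2\operatorname{area}(Q)+O(1)$. The second term is $|I|u+O(1)$.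

\emph{Fractional parts.} Consider an edge $F$ with $n_F=(n_1,n_2)$, $b_F=b$, lying over $[x_0,x_1]$. If $n_2>0$ it is an upper edge and $y_u^+(x)=(ub-n_1x)/n_2$ on $u[x_0,x_1]$. If $n_2<0$ it is a lower edge and $-y_u^-(x)=(ub-n_1x)/|n_2|$. Since $\gcd(n_1,n_2)=1$, the integer $\lfloor ub\rfloor-n_1x$ runs through all residues modulo $|n_2|$ as $x$ runs through $|n_2|$ consecutive integers. The corresponding fractional parts are $(\{ub\}+r)/|n_2|$ with $0\le r<|n_2|$, and their sum is $\{ub\}+\frac{|n_2|-1}2$. The integers in $u[x_0,x_1]$ form $uw_F+O(1)$ such runs, where $w_F=(x_1-x_0)/|n_2|$. So $F$ contributes $-uw_F\bigl(\{ub\}+\frac{|n_2|-1}2\bigr)+O(1)$.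

Altogether $\psi(u)=\operatorname{area}(Q)u^2+\bigl(\kappa-\sum_Fw_F\{ub_F\}\bigr)u+O(1)$. On each residue class modulo a common period both sides are polynomials up to $O(1)$, so the coefficients of $u$ agree.
\end{proof}

A function $\theta$ of period $\beta$ has the expansion $\theta(u)=\sum_{\eta^\beta=1}\hat\theta(\eta)\eta^u$ with $\hat\theta(\eta)=\frac1\beta\sum_{u=0}^{\beta-1}\theta(u)\eta^{-u}$, and we put $\hat\theta(\eta)=0$ for all other roots of unity.

\begin{lemma}\label{lem:fourier}
Let $b=\alpha/\beta$ be in lowest terms, $\theta(u)=-\{ub\}$, and let $\eta\ne1$ satisfy $\eta^\beta=1$. Then $\operatorname{Re}\hat\theta(\eta)=\frac1{2\beta}$.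
\end{lemma}

\begin{proof}
Let $\alpha\alpha'\equiv1\pmod\beta$ and $w=\eta^{-\alpha'}$, so $w^\beta=1$ and $w\ne1$. Substituting $u\equiv\alpha'r$ gives $\{ub\}=r/\beta$ for $0\le r<\beta$, so $\hat\theta(\eta)=-\beta^{-2}\sum_{r=0}^{\beta-1}rw^r$. Now $(w-1)\sum_rrw^r=(\beta-1)w^\beta-\sum_{r=1}^{\beta-1}w^r=\beta$. Hence $\hat\theta(\eta)=\frac1{\beta(1-w)}$, and $\operatorname{Re}\frac1{1-w}=\frac12$ for $|w|=1$, $w\neq1$.
\end{proof}

\begin{lemma}\label{lem:compare}
Suppose that $f_g\le2$, $p_g(m)\ge\max(1,f_g)$ and $m'\mid m$. Then $p_g(m')\ge p_g(m)$.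
\end{lemma}

\begin{proof}
Write $f=f_g$. The lattice $M'^{\,g}$ need not contain a point of height $1$, so we first reduce to a full-dimensional polytope. Let $\operatorname{ht}(M'^{\,g})=\nu\mathbb Z$; here $\nu\ge1$, because $\operatorname{ord}(g)\pi_g(m)$ has positive height when $m$ does. Choose $m_0\in M'^{\,g}$ of height $\nu$ and identify the height-zero part of $M'^{\,g}$ with $\mathbb Z^f$. The points of $M'^{\,g}$ of height $\nu u$ form the set $um_0+\mathbb Z^f$. So $Q=\nu P^g-m_0\subset\mathbb R^f$ is a full-dimensional rational polytope with $\psi(u)=\#(uQ\cap\mathbb Z^f)=L_g(\nu u)$, and $L_g(s)=0$ if $\nu\nmid s$. Expand $\psi(u)=\sum_\eta\tilde c_\eta(u)\eta^u$. The sum $\frac1\nu\sum_{\zeta^\nu=\eta}\zeta^s$ equals $\eta^{s/\nu}$ if $\nu\mid s$ and $0$ otherwise, so by uniqueness of \eqref{eq:quasi}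
\[
c_\zeta(s)=\tfrac1\nu\,\tilde c_{\zeta^\nu}(s/\nu),\qquad\text{hence}\qquad\deg c_\zeta=\deg\tilde c_{\zeta^\nu}.
\]
The coefficient of $u^f$ in $\psi$ is the positive constant $\operatorname{vol}(Q)$, so $\deg\tilde c_\eta=f$ if and only if $\eta=1$.

Let $\zeta$ have order $m$. Then $\zeta^{m/m'}$ has order $m'$. Put $\eta=\zeta^\nu$ and $\eta'=\eta^{m/m'}$. If $\eta'=1$, then $p_g(m')=f+1\ge p_g(m)$. So let $\eta'\ne1$. Then $\eta\ne1$ and $p_g(m)\le f$, so the hypothesis gives $p_g(m)=f\in\{1,2\}$. The coefficient of $u^{f-1}$ in $\tilde c_\eta$ is $\hat\psi_{f-1}(\eta)$, and it is nonzero. Let $\beta_F$ be the denominator of $b_F$. By Lemma~\ref{lem:second}, only facets with $\eta^{\beta_F}=1$ contribute to $\hat\psi_{f-1}(\eta)$, so there is such a facet, and it satisfies $\eta'^{\,\beta_F}=1$. By Lemma~\ref{lem:fourier},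
\[
\operatorname{Re}\hat\psi_{f-1}(\eta')=\sum_{F:\ \eta'^{\,\beta_F}=1}\frac{w_F}{2\beta_F}>0 .
\]
Hence $\deg\tilde c_{\eta'}\ge f-1$ and $p_g(m')\ge f=p_g(m)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, first statement]
Suppose that $H^*(P;z)$ is polynomial and $H^*_g(tP;z)$ is not. We show $d\ge8$. Take $m,m'$ as in Lemma~\ref{lem:failure} and drop the index $g$. Since $p(m')<p(m)$, Lemma~\ref{lem:compare} shows that $f\ge3$ or $p(m)<\max(1,f)$. As $p(m)\ge1$, two cases remain:
\begin{enumerate}
\item[(A)] $f=2$ and $p(m)=1$, hence $a(m')=0$;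
\item[(B)] $f\ge3$.
\end{enumerate}
Let $\Sigma=\sum_{n>1}\phi(n)a(n)$, so $d=f+\Sigma$ by \eqref{eq:dim}. It suffices to prove that $\Sigma\ge6$ if $a(m')=0$, and $\Sigma\ge5$ if $a(m')\geq1$. We know that $a(m)\ge a(m')+1$, so $m\in S$; that $m$ is composite, since $1<m'<m$ and $m'\mid m$; and that $S$ contains $v$ distinct powers of $q$ whenever $q^v\mid m$, by Lemma~\ref{lem:denominator}.

If $\phi(m)\ge6$, then $\Sigma\ge6$. Otherwise $\phi(m)\le4$, since $\phi(m)$ is even. Then $m$ has no prime factor greater than $5$ and is not divisible by $9,15,16,20,24$ or $25$, all of which have $\phi\ge6$. The composite numbers left are $4,6,8,10,12$.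

Let $a(m')=0$, that is, $m'\notin S$. The table lists distinct elements that $S$ must contain and the resulting bound.
\[
\begin{array}{c|c|l|l}
m&m'&\text{elements of }S&\Sigma\ge\\\hline
4&2&4,\text{ a further power of }2,\text{ which is at least }8&2+4\\
6&2&6,\text{ a power of }2\text{ that is at least }4,\text{ a power of }3&2+2+2\\
6&3&\text{a power of }3\text{ that is at least }9&6\\
8&\text{any}&8,\text{ two further powers of }2&4+1+2\\
10&\text{any}&10,\text{ a power of }5&4+4\\
12&\text{any}&12,\text{ a power of }3&4+2
\end{array}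
\]
So $\Sigma\ge6$. Now let $a(m')\ge1$. Then $a(m)\ge2$ and $\Sigma\ge\phi(m')+2\phi(m)$, which is at least $1+2\cdot2=5$ for $m\in\{4,6\}$ and at least $2\cdot4=8$ for $m\in\{8,10,12\}$.
\end{proof}

The example of Section~\ref{sec:example} attains these bounds: $f_g=3$ and $\Sigma=1+2\cdot2=5$. It also shows that Lemma~\ref{lem:compare} needs hypotheses, since there $p_g(4)=2>p_g(2)=1$. These poles come from the third highest coefficient of $L_g$, which the positivity argument does not reach.

\section{Arbitrary groups}\label{sec:groups}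

It remains to prove $(2)\Rightarrow(3)$ in Theorem~\ref{thm:C}. Given $(G,t)$ violating (3), we build a join of a block polytope with simplices $T_\ell$ whose $H^*$-series is polynomial and loses this property under dilation by $t$. For a general group we cannot read off effectiveness from a table. Instead we obtain it by a preliminary dilation that does not move any pole. Let $e$ be the exponent of $G$, the least common multiple of the orders of its elements; it divides $|G|$.

\subsection*{Large dilates are effective}

\begin{lemma}\label{lem:large}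
Let $\rho$ be faithful and $H^*(P;z)$ polynomial. Then $H^*(uP;z)$ is effective for all sufficiently large $u\equiv1\pmod e$.
\end{lemma}

\begin{proof}
Let $u\equiv1\pmod e$. The roots of unity $\zeta$ in \eqref{eq:quasi} have order dividing $D_g\mid\operatorname{ord}(g)\mid e$, so $\zeta^u=\zeta$ and $L_g(us)=\sum_\zeta c_\zeta(us)\zeta^s$. Thus $uP$ has the same numbers $p_g(m)$ as $P$, and $H_g^*(uP;z)$ is a polynomial by \eqref{eq:criterion}. Its degree is at most $d$, because $\deg\Delta_g=d+1$ and $\mathrm{EE}_g(uP;z)$ has negative degree. The constant coefficient of $H^*(uP;z)$ is the trivial character.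

Let $1\le i\le d$ and let $H_i^{(u)}\in R(G)$ be the coefficient of $z^i$. By \eqref{eq:dil}, $H_i^{(u)}(g)$ is a combination of $L_g(0),L_g(u),\dots,L_g(iu)$ whose coefficients are those of $\Delta_g$ and do not depend on $u$. For $g\ne1$ faithfulness gives $\rho(g)\neq I$, so $f_g\le d-1$ by \eqref{eq:dim} and $H_i^{(u)}(g)=O(u^{d-1})$. For $g=1$ we have $L_1(us)=\operatorname{vol}(P)u^ds^d+O(u^{d-1})$, so
\[
H_i^{(u)}(1)=\operatorname{vol}(P)\,u^d\sum_{r=0}^i(-1)^r\binom{d+1}r(i-r)^d+O(u^{d-1})=\operatorname{vol}(P)A(d,i)\,u^d+O(u^{d-1}),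
\]
where $\sum_ss^dz^s=\sum_{i=1}^dA(d,i)z^i/(1-z)^{d+1}$. The Eulerian number $A(d,i)$ counts the permutations of $d$ letters with $i-1$ descents, so it is positive. The multiplicity of an irreducible character $\chi$ in $H_i^{(u)}$ is
\[
\frac1{|G|}\sum_{g\in G}H_i^{(u)}(g)\overline{\chi(g)}=\frac{\chi(1)\operatorname{vol}(P)A(d,i)}{|G|}\,u^d+O(u^{d-1}),
\]
which is positive for large $u$. There are finitely many pairs $(i,\chi)$.
\end{proof}

A condition on $u$ cannot be dropped: for the polytope of Theorem~\ref{thm:A}(b), no $u\equiv2\pmod4$ gives even a polynomial.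

\subsection*{The set of blocks}
By Lemma~\ref{lem:block}, $H_g^*(B;z)$ depends only on $k$ and on the cycles of $g$ on $Y$, so the choice of $Y$ is the main point. Let $g_0$ be the element at which polynomiality is to fail, $n$ its order and $m'=n/\gcd(n,t)$. Each cycle of $g_0$ on $Y$ of length divisible by $m'$ removes one eigenvalue of order $m'$, so we want all cycle lengths of $g_0$ to be divisible by $m'$. On the other hand, $H_g^*(B;z)$ has a simple pole at roots of unity of order $\ell>1$ when $\ell$ divides $k$ and all cycle lengths of $g$ on $Y$. A join with $T_\ell$ cancels this pole, but if $n\mid\ell$ it also weakens the pole at order $n$ that we need. So this must not occur for multiples $\ell$ of $n$.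

\begin{lemma}\label{lem:Y}
Suppose that $(G,t)$ violates condition \emph{(3)}. Then there are an element $g_0\in G$, of order $n$, and a nonempty finite $G$-set $Y$ such that $m'=n/\gcd(n,t)$ satisfies $1<m'<n$ and
\begin{enumerate}
\item[(Y1)] every $c\in\operatorname{cyc}_Y(g_0)$ is divisible by $m'$;
\item[(Y2)] if $n\mid\ell$ and $g\in G$, then some $c\in\operatorname{cyc}_Y(g)$ is not divisible by $\ell$.
\end{enumerate}
\end{lemma}

\begin{proof}
We take $Y=\bigsqcup_{K\in\mathcal K}G/K$ for a family $\mathcal K$ of subgroups. Since $g^cxK=xK$ means $g^c\in xKx^{-1}$, the cycle of $g$ through $xK$ has length $\operatorname{ord}(g)/|\langle g\rangle\cap xKx^{-1}|$.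

\emph{Case 1: there is a prime $q$ dividing $t$ and $e$ with $q^v\nmid t$, where $v=v_q(e)$.} Some element has order divisible by $q^v$, and a power $g_0$ of it has order $n=q^v$. Then $\gcd(n,t)=q^w$ with $1\le w<v$, so $1<m'<n$. Let $\mathcal K$ be the set of subgroups of order $q$. The cycle lengths of $g_0$ are $n$ or $n/q$, and $m'\mid n/q$. This is (Y1).

\emph{Case 2: $q^{v_q(e)}\mid t$ for every prime $q$ dividing $t$ and $e$.} Let $g_0$ violate (3), so $n\nmid t$ and $\gcd(n,t)>1$, which gives $1<m'<n$. Let $q$ be a prime divisor of $\gcd(n,t)$ and $\mathcal K$ the set of nontrivial cyclic $q$-subgroups. Since $q^{v_q(n)}\mid t$, the divisor $m'$ of $n$ is prime to $q$. The cycle lengths of $g_0$ are $n$ divided by powers of $q$, so (Y1) holds.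

In both cases $q\mid n$, so $\mathcal K\neq\emptyset$. For (Y2), suppose that $n\mid\ell$ and that $\ell$ divides all cycle lengths of $g$. These divide $\operatorname{ord}(g)$, so $q\mid\operatorname{ord}(g)$. In Case 1 let $K\le\langle g\rangle$ have order $q$. The cycle through the base point of $G/K$ has length $\operatorname{ord}(g)/q$, whose $q$-adic valuation is at most $v-1<v_q(\ell)$. In Case 2 let $K$ be the Sylow $q$-subgroup of $\langle g\rangle$. The cycle through the base point of $G/K$ has length prime to $q$, while $q\mid\ell$. In both cases $\ell$ does not divide this length, a contradiction.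
\end{proof}

Neither family works in both cases. For $G=\mathbb Z/4$ and $t=2$ the second family contains $K=G$, which gives a cycle of length $1$ and violates (Y1). For $G=\mathbb Z/12$, $t=4$ and $n=6$ the first family, with $q=2$, gives a generator the single cycle length $6$, which violates (Y2).

\begin{proof}[Proof of Theorem~\ref{thm:C}, $(2)\Rightarrow(3)$]
Suppose that (3) fails, and take $g_0,n,m',Y$ from Lemma~\ref{lem:Y}.

\emph{The polytopes $P_j$.} Let $k=|G|$ and $X=Y\times G$ with the diagonal action, where $G$ acts on itself by left multiplication. The action on $X$ is free, and the projection $X\to Y$ has fibers of size $k$. Let $\mathcal L=\{\ell>1:\ell\mid e,\ n\nmid\ell\}$, and for $j\ge0$ let $P_j$ be the join of $B(X\to Y)$, the simplices $T_\ell$ with $\ell\in\mathcal L$, and $j$ points. Put $W(z)=\prod_{\ell\in\mathcal L}\frac{1-z^\ell}{1-z}$ and $\kappa=\sum_{\ell\in\mathcal L}\ell$. The representation $\rho$ is faithful. Indeed, $n$ is composite, so $k\ge4$; a nonzero vector of $\Gamma$ has at least $k$ nonzero coordinates, so the classes $[\mathbf e_x]$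 are distinct, and $G$ permutes them freely.

\emph{Step 1: $H^*(P_j;z)$ is polynomial.} Let $g\in G$, and let $c$ run over $\operatorname{cyc}_Y(g)$; each $c$ divides $e$, hence $k$. By Lemma~\ref{lem:block} and \eqref{eq:T},
\[
H_g^*(P_j;z)=\frac{(1-z)\prod_c(1-z^{kc})}{(1-z^k)\prod_c(1-z^c)}\,W(z).
\]
The denominator vanishes only at roots of unity $\zeta$ whose order $\ell$ divides $k$. At such a $\zeta$ the order of vanishing of the right side is
\[
[\ell=1]+\#\{c\}-1-\#\{c:\ell\mid c\}+\operatorname{ord}_\zeta W,
\]
where $[\ell=1]$ is $1$ for $\ell=1$ and $0$ otherwise. This is nonnegative if $\ell=1$ or if some $c$ is not divisible by $\ell$. If $\ell>1$ divides every $c$, then $\ell\mid e$, and $n\nmid\ell$ by (Y2). So $\ell\in\mathcal L$, $W(\zeta)=0$, and the order is again nonnegative.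

\emph{Step 2: zeros and poles at $g_0$.} All cycles of $g_0$ on $X$ have length $n$. Let $r=|X|/n$ be their number, let $\gamma$ be the number of cycles of $g_0$ on $Y$, and let $c$ run over $\operatorname{cyc}_Y(g_0)$. Then
\[
\mathrm{EE}_{g_0}(P_j;z)=\frac{\prod_c(1-z^{kc})\,W(z)}{(1-z^k)(1-z^n)^r(1-z)^{\kappa+j}},\qquad
\Delta_{g_0}(z)=\frac{(1-z^n)^r(1-z)^{1+\kappa+j}}{\prod_c(1-z^c)}.
\]
Let $\xi$ be a root of unity of order $n$ and $\omega=\xi^t$, of order $m'>1$. By (Y1), $\Delta_{g_0}$ vanishes at $\omega$ to order $a_{g_0}(m')=r-\gamma$. At $\xi$ the numerator of $\mathrm{EE}_{g_0}$ vanishes to order $\gamma$, because $n\mid k$ and $W(\xi)\ne0$ by the choice of $\mathcal L$, and the denominator vanishes to order $r+1$. So $\mathrm{EE}_{g_0}$ has a pole of order $r-\gamma+1$ at $\xi$.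

\emph{Step 3: avoiding cancellation.} Several poles move to $\omega$, and we choose $j$ so that their leading terms do not cancel. The points $\xi'$ with $\xi'^{\,t}=\omega$ are different from $1$, and $\mathrm{EE}_{g_0}(P_j;z)=\mathrm{EE}_{g_0}(P_0;z)(1-z)^{-j}$. So the pole orders at these points do not depend on $j$. Let $p^*\ge r-\gamma+1$ be the largest of them, and $\Xi$ the set of those $\xi'$ at which it is attained. Let $C_{\xi'}\ne0$ be the coefficient of $(1-z/\xi')^{-p^*}$ in the partial fraction expansion for $j=0$. For general $j$ this coefficient is $C_{\xi'}(1-\xi')^{-j}$. The numbers $(1-\xi')^{-1}$, $\xi'\in\Xi$, are distinct, so their Vandermonde matrix is invertible and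
\[
\Sigma_j=\sum_{\xi'\in\Xi}C_{\xi'}(1-\xi')^{-j}
\]
is nonzero for some $j\in\{0,\dots,|\Xi|-1\}$. Fix such a $j$ and put $P=P_j$.

Let $u\ge1$ with $u\equiv1\pmod e$. The roots of unity $\zeta$ in \eqref{eq:quasi} satisfy $\zeta^{ut}=\zeta^t$. So in \eqref{eq:move}, with $ut$ in place of $t$, the component of $\eta=\omega^{-1}$ is $\sum_{\xi'^{\,t}=\omega}c_{1/\xi'}(uts)$. By \eqref{eq:leading} it has degree at most $p^*-1$, and its coefficient of $s^{p^*-1}$ is $(ut)^{p^*-1}\Sigma_j/(p^*-1)!\ne0$. Hence $p^{(ut)}_{g_0}(m')=p^*>r-\gamma=a_{g_0}(m')$, and $H^*_{g_0}(utP;z)$ is not a polynomial by \eqref{eq:criterion}.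

\emph{Conclusion.} By Step 1 and Lemma~\ref{lem:large} there is a $u\equiv1\pmod e$ such that $\tilde P=uP$ has effective $H^*$-series. By Step 3, $H^*(t\tilde P;z)=H^*(utP;z)$ is not polynomial. So (2) fails.
\end{proof}

For $G=\mathbb Z/4$ and $t=2$ we are in Case 1 with $q=2$ and $n=4$. Then $Y$ has two points, $X$ consists of two free orbits, $\mathcal L=\{2\}$, and $P_0$ is the polytope of Theorem~\ref{thm:A}(b).

\begin{proof}[Proof of the last statement of Theorem~\ref{thm:C}]
If every $g\ne1$ has prime order, then (3) holds for every $t$, since a prime divides $t$ or is coprime to it. If some $g\neq1$ has composite order and $t$ is a prime divisor of $\operatorname{ord}(g)$, then $\operatorname{ord}(g)$ neither divides $t$ nor is coprime to it, so (3) and (1) fail for this $t$.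
\end{proof}

\begin{thebibliography}{9}

\bibitem{EKS}
Sophia Elia, Donghyun Kim, Mariel Supina,
\emph{Techniques in equivariant Ehrhart theory},
arXiv:2205.05900 (2022).

\end{thebibliography}
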